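\title{Defining ideals of dilatations of numerical semigroups}

\begin{abstract}
Let $S$ be a numerical semigroup with maximal ideal $M$ and embedding dimension $\nu$, and let $a\ge 0$ be an integer with $a+M+M\subseteq M$. Then $S+a=\{0\}\cup(M+a)$ is again a numerical semigroup. We prove that the defining ideal of $k[[S+a]]$ needs exactly $a\nu+\binom a2$ more generators than that of $k[[S]]$, which answers a question of Barucci and Strazzanti. The same method expresses all Betti numbers of $k[[S+a]]$, and the Poincar\'e series of its residue field, through those of $k[[S]]$. The proofs compare relations with coefficients in the maximal ideal of $k[[S]]$, which form modules over both rings.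
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{numerical semigroup} is a submonoid $S$ of $\mathbb N=\{0,1,2,\dots\}$ with finite complement. Put $M=S\setminus\{0\}$ and let $nM$ be the set of sums of $n$ elements of $M$. The elements of $M\setminus 2M$ are the \emph{minimal generators} $n_1,\dots,n_\nu$ of $S$; we write $S=\langle n_1,\dots,n_\nu\rangle$ and call $\nu=\nu(S)$ the \emph{embedding dimension}.

Shift $M$ by an integer $a\ge0$ and put $0$ back:
\[
S+a=\{0\}\cup\{s+a : s\in M\}.
\]
A sum $(m_1+a)+(m_2+a)$ lies in $M+a$ exactly when $a+m_1+m_2\in M$. Hence $S+a$ is a numerical semigroup if and only if $a$ belongs to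
\[
M-2M=\{x\in\mathbb Z : x+m_1+m_2\in M\ \text{for all } m_1,m_2\in M\},
\]
and then $S+a$ is called the \emph{dilatation} of $S$ by $a$. Every $a\in S$ qualifies, and so may other integers. For $S=\langle3,4\rangle=\{0,3,4,6,\to\}$, where the arrow stands for all larger integers, $2M=\{6,\to\}$, so $a=1$ is allowed and $S+1=\{0,4,5,7,\to\}=\langle4,5,7\rangle$. Neither of these two semigroups contains the other.

Let $k$ be a field, let $k[[S]]\subseteq k[[t]]$ be the ring of power series whose exponents lie in $S$, and let $I_S$ be the kernel of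
\[
\varphi\colon k[[x_1,\dots,x_\nu]]\longrightarrow k[[S]],\qquad x_i\longmapsto t^{n_i}.
\]
The map $\varphi$ is surjective, so $k[[S]]\cong k[[x_1,\dots,x_\nu]]/I_S$, and the minimal number $\mu(I_S)$ of generators of $I_S$ counts the equations in this presentation. The following question is posed in \cite{BS}: is
\[
\mu(I_{S+a})=\mu(I_S)+a\,\nu(S)+\binom a2
\]
for every numerical semigroup $S\ne\mathbb N$ and every nonnegative $a\in M-2M$? The answer is yes. In all results below the field $k$ is arbitrary and $S=\mathbb N$ is allowed (then $\nu=1$ and $I_S=0$).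

\begin{theorem}\label{thm:mu}
Let $S$ be a numerical semigroup and let $a\in M-2M$, $a\ge0$. Then
\[
\nu(S+a)=\nu(S)+a\qquad\text{and}\qquad \mu(I_{S+a})=\mu(I_S)+a\,\nu(S)+\binom a2 .
\]
\end{theorem}

The number $\mu(I_S)$ is the first of the \emph{Betti numbers}
\[
\beta_i(S)=\dim_k\operatorname{Tor}_i^{k[[x_1,\dots,x_\nu]]}(k[[S]],k),
\]
the ranks of the free modules in a minimal free resolution of $k[[S]]$; thus $\beta_0(S)=1$ and $\beta_1(S)=\mu(I_S)$. Put $F_S(X)=\sum_i\beta_i(S)X^i$, and let $\operatorname{type}(S)=\dim_k\operatorname{Ext}^1_{k[[S]]}(k,k[[S]])$ be the Cohen--Macaulay type of $k[[S]]$.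

\begin{theorem}\label{thm:betti}
Let $S$ and $a$ be as in Theorem~\ref{thm:mu} and $\nu=\nu(S)$. Then
\begin{equation}\label{eq:star}
\frac{XF_{S+a}-(1+X)}{(1+X)^{\nu(S+a)}}=\frac{XF_S-(1+X)}{(1+X)^{\nu(S)}}+\frac{aX}{1+X},
\end{equation}
and for all $i\ge1$
\begin{equation}\label{eq:betti}
\beta_i(S+a)=\sum_{j=0}^{i-1}\binom aj\beta_{i-j}(S)+a\binom{\nu+a-1}{i}-\binom a{i+1}.
\end{equation}
If $\nu\ge2$, then $\operatorname{type}(S+a)=\operatorname{type}(S)+a$.
\end{theorem}

For $i=1$ the last two terms of \eqref{eq:betti} are $a(\nu+a-1)-\binom a2=a\nu+\binom a2$, so Theorem~\ref{thm:betti} contains the formula for $\mu$. We prove Theorem~\ref{thm:mu} first and without homological algebra, because the lemma behind that proof also controls the resolution of the residue field. Let $P_S(X)=\sum_i\dim_k\operatorname{Tor}_i^{k[[S]]}(k,k)X^i$ be its \emph{Poincar\'e series}.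

\begin{theorem}\label{thm:poincare}
Let $S$ and $a$ be as in Theorem~\ref{thm:mu}. Then
\[
\frac1{P_{S+a}(X)}=\frac1{P_S(X)}-\frac{aX}{1+X}.
\]
\end{theorem}

\begin{theorem}\label{thm:negative}
Let $S$ be a numerical semigroup and let $a\in M-2M$ with $-\min M<a<0$. Then $S+a=\{0\}\cup(M+a)$ is a numerical semigroup, and both formulas of Theorem~\ref{thm:mu} (with $\binom a2=a(a-1)/2$), the identity \eqref{eq:star}, and the formula of Theorem~\ref{thm:poincare} hold.
\end{theorem}

Section~\ref{sec:quadrics} explains where the number $a\nu+\binom a2$ comes from. Section~\ref{sec:relations} replaces $I_S$ by the module of relations among the generators of the maximal ideal, and Section~\ref{sec:example} shows on $\langle 3,4\rangle$ how these modules for $S$ and $S+a$ are compared. The remaining sections prove the four theorems.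

\section{The two rings and their quadratic equations}\label{sec:quadrics}

Until Section~\ref{sec:negative}, $S$ is a numerical semigroup, $a\in M-2M$ is nonnegative, and
\[
T=S+a,\quad V=k[[t]],\quad K=k((t)),\quad R=k[[S]],\quad R'=k[[T]],\quad Q=k[[x_1,\dots,x_\nu]].
\]
The maximal ideals of $R$, $R'$, $Q$ are $\mathfrak m$, $\mathfrak m'$, $\mathfrak n$. We write $\nu=\nu(S)$, $\nu'=\nu(T)$, $I=I_S$, and $\dim$ for $\dim_k$. For $E\subseteq\mathbb N$ let $V(E)$ be the space of power series with all exponents in $E$, so that $R=V(S)$ and $\mathfrak m=V(M)$. Powers of $\mathfrak m$ are written $\mathfrak m^n$ and direct sums $\mathfrak m^{\oplus n}$.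

The following facts hold for every numerical semigroup, hence also for $T$. Lifting each term $c_st^s$ of a series in $R$ to a monomial term of $Q$ shows that $\varphi$ is surjective, so $R$ is a Noetherian local ring with residue field $k$. Fix $C\ge1$ with $t^CV\subseteq\mathfrak m$; then $1,t,\dots,t^{C-1}$ generate $V$ as an $R$-module. Every $s\in M$ has the form $n_i+s'$ with $s'\in S$, and every $s\in(n+1)M$ has the form $n_i+s'$ with $s'\in nM$. Sorting the terms of a series by such an index $i$ shows that $\mathfrak m=(t^{n_1},\dots,t^{n_\nu})$ and, by induction, that $V(nM)\subseteq\mathfrak m^n$; the reverse inclusion is seen by multiplying out. Therefore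
\[
\dim\mathfrak m^n/\mathfrak m^{n+1}=|nM\setminus(n+1)M|\qquad(n\ge1),
\]
and the classes of the $t^{n_i}$ form a basis of $\mathfrak m/\mathfrak m^2$. It follows that $I\subseteq\mathfrak n^2$: an element of $I$ has constant term $0$, and if its linear part is $\sum c_ix_i$, then $\sum c_it^{n_i}\in\mathfrak m^2$, so all $c_i$ vanish.

Since $T\setminus\{0\}=M+a$ and $a+2M\subseteq M$, the two rings are linked by
\begin{equation}\label{eq:link}
\mathfrak m'=t^a\mathfrak m,\qquad R'=k+t^a\mathfrak m,\qquad t^a\mathfrak m^2\subseteq\mathfrak m .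
\end{equation}
The last inclusion is the only form in which the hypothesis $a\in M-2M$ enters the module theory below.

Shifting a cofinite set $E'\subseteq\mathbb N$ by $a$ creates $a$ new gaps: $|\mathbb N\setminus(E'+a)|=|\mathbb N\setminus E'|+a$. So if $E'\subseteq E$ are cofinite in $\mathbb N$ and $E'+a\subseteq E$, then
\begin{equation}\label{eq:shift}
|E\setminus(E'+a)|=|E\setminus E'|+a .
\end{equation}
The set $n(M+a)\setminus(n+1)(M+a)$ is the translate by $na$ of $nM\setminus((n+1)M+a)$, and $(n+1)M+a\subseteq nM$ for $n\ge1$. Thus \eqref{eq:shift} gives $\dim\mathfrak m'^{\,n}/\mathfrak m'^{\,n+1}=\dim\mathfrak m^n/\mathfrak m^{n+1}+a$ for all $n\ge1$. The case $n=1$ is the first assertion of Theorem~\ref{thm:mu}: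
\begin{equation}\label{eq:nu}
\nu'=\nu+a .
\end{equation}

The case $n=2$ suggests the second. Since $\mathfrak nI\subseteq I\cap\mathfrak n^3$,
\[
\mu(I)=\dim I/\mathfrak nI=\gamma(S)+\dim\,(I\cap\mathfrak n^3)/\mathfrak nI,\qquad \gamma(S)=\dim\,(I+\mathfrak n^3)/\mathfrak n^3 .
\]
Here $\gamma(S)$ counts the equations with independent quadratic parts. From $\mathfrak n^2/(I+\mathfrak n^3)\cong\mathfrak m^2/\mathfrak m^3$ we get $\gamma(S)=\binom{\nu+1}2-\dim\mathfrak m^2/\mathfrak m^3$. With the identity $\binom{p+a}2=\binom p2+ap+\binom a2$ this yields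
\[
\gamma(T)-\gamma(S)=\binom{\nu+1+a}2-\binom{\nu+1}2-a=a\nu+\binom a2 .
\]
So the quadratic equations alone account for the whole increase claimed in Theorem~\ref{thm:mu}, and the theorem says that the number of minimal equations of order at least $3$ is the same for $S$ and $T$. This count gives no information on those equations, and there is no inclusion between $R$ and $R'$ along which to transport them. What the rings do share, by \eqref{eq:link}, is the maximal ideal up to the factor $t^a$. The next step is therefore to read off $\mu(I)$ from the module $\mathfrak m$.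

\section{Relations among the generators of the maximal ideal}\label{sec:relations}

Let $(A,\mathfrak a)$ be a Noetherian local ring with residue field $k$ and let $N$ be a finitely generated $A$-module. By Nakayama's lemma, $w_1,\dots,w_q\in N$ generate $N$ if and only if their classes span $N/\mathfrak aN$; they form a \emph{minimal system} if their classes are a basis. We put $\mu_A(N)=\dim N/\mathfrak aN$; this number is additive on direct sums. The \emph{relation module} of $w=(w_1,\dots,w_q)$ is $\{u\in A^q:\sum u_iw_i=0\}$. For a minimal system it lies in $\mathfrak a^{\oplus q}$, since a relation with a unit entry would make the classes of the $w_i$ dependent.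

\begin{lemma}\label{lem:normal}
Let $w=(w_1,\dots,w_q)$ generate $N$ and let $g=(g_1,\dots,g_b)$ be a minimal system of $N$. Then $wG=(g_1,\dots,g_b,0,\dots,0)$ for some $G\in\mathrm{GL}_q(A)$.
\end{lemma}

\begin{proof}
After a permutation, the classes of $w_1,\dots,w_b$ are a basis of $N/\mathfrak aN$. Then each $w_j$ with $j>b$ is an $A$-combination of $w_1,\dots,w_b$, and subtracting these combinations, which is multiplication by a unitriangular matrix, turns $w$ into $(w_1,\dots,w_b,0,\dots,0)$. Finally $g=(w_1,\dots,w_b)G_0$ for a $b\times b$ matrix $G_0$ over $A$ whose reduction modulo $\mathfrak a$ passes between two bases of $N/\mathfrak aN$; so $\det G_0$ is a unit.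
\end{proof}

An equation $\sum f_ix_i\in I$ gives the relation $\sum\varphi(f_i)t^{n_i}=0$. There are also the trivial relations $t^{n_i}\cdot t^{n_j}-t^{n_j}\cdot t^{n_i}=0$. The next lemma shows that the two kinds contribute independently to the number of generators.

\begin{lemma}\label{lem:IZ}
Let $Z\subseteq R^\nu$ be the relation module of $(t^{n_1},\dots,t^{n_\nu})$. Sending $u\in Z$ to $\sum f_ix_i$, where $f\in Q^\nu$ is any lift of $u$, defines a surjection $Z/\mathfrak mZ\to I/\mathfrak nI$ with kernel of dimension $\binom\nu2$. In particular $\mu_R(Z)=\mu(I_S)+\binom\nu2$.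
\end{lemma}

\begin{proof}
The preimage of $Z$ in $Q^\nu$ is $\widetilde Z=\{f\in Q^\nu:\sum f_ix_i\in I\}$, and the kernel of $\widetilde Z\to Z$ is $I^{\oplus\nu}$. So $Z/\mathfrak mZ=\widetilde Z/W$ with $W=\mathfrak n\widetilde Z+I^{\oplus\nu}$. The map $\pi\colon\widetilde Z\to I$, $f\mapsto\sum f_ix_i$, is surjective because $I\subseteq\mathfrak n$. It satisfies $\pi(\mathfrak n\widetilde Z)=\mathfrak nI$ and $\pi(I^{\oplus\nu})\subseteq\mathfrak nI$, so it induces the surjection $\widetilde Z/W\to I/\mathfrak nI$ of the statement.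

Let $E=\ker\pi$. If $\pi(f)\in\mathfrak nI$, then $\pi(f)=\pi(f')$ for some $f'\in\mathfrak n\widetilde Z$, so $f\in E+W$. The kernel of the induced map is therefore $(E+W)/W\cong E/(E\cap W)$. Since $x_1,\dots,x_\nu$ is a regular sequence, $E$ is generated by the elements $e_{ij}=x_i\varepsilon_j-x_j\varepsilon_i$ ($i<j$), where $\varepsilon_1,\dots,\varepsilon_\nu$ is the standard basis of $Q^\nu$. These are linearly independent over $k$, because no term $x_i\varepsilon_j$ occurs in two of them. Consequently,
\begin{equation}\label{eq:koszulrel}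
\textstyle\sum c_{ij}e_{ij}\in\mathfrak n^2Q^\nu\ \text{ implies }\ c_{ij}\in\mathfrak n\ \text{ for all } i<j,
\end{equation}
as the linear part $\sum c_{ij}(0)e_{ij}$ must vanish. Since $\mathfrak nE\subseteq\mathfrak n^2Q^\nu$, \eqref{eq:koszulrel} shows that the classes of the $e_{ij}$ are independent in $E/\mathfrak nE$, so $\dim E/\mathfrak nE=\binom\nu2$.

It remains to see that $E\cap W=\mathfrak nE$. The inclusion $\supseteq$ holds because $E\subseteq\widetilde Z$. For the other we use $I\subseteq\mathfrak n^2$: if $f\in\widetilde Z$, the linear part $\sum f_i(0)x_i$ of $\pi(f)$ vanishes, so $\widetilde Z\subseteq\mathfrak nQ^\nu$ and $W\subseteq\mathfrak n^2Q^\nu$. Now \eqref{eq:koszulrel} gives $E\cap W\subseteq\mathfrak nE$.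
\end{proof}

\section{From $\langle3,4\rangle$ to $\langle4,5,7\rangle$}\label{sec:example}

Let $S=\langle3,4\rangle$ and $a=1$, so $\mathfrak m=V(\{3,4,6,\to\})$, $\mathfrak m^2=t^6V$ and $\mathfrak m'=t\mathfrak m$. By Lemma~\ref{lem:IZ} we have to compare the relation module $Z$ of $(t^3,t^4)$ over $R$ with the relation module $Z'$ of $(t^4,t^5,t^7)$ over $R'$. The ring $R$ is not an $R'$-module, since $t^5\in R'$ and $t^5\cdot1\notin R$. The ideal $\mathfrak m$ is one, since $\mathfrak m'\mathfrak m=t^7V\subseteq\mathfrak m$. As relations of minimal systems have their entries in the maximal ideal, nothing is lost by looking only at coefficients in $\mathfrak m$. Dividing the generators of $\mathfrak m'$ by $t$ gives $w=(t^3,t^4,t^6)$, which generates $\mathfrak m$ over $R$ and over $R'$. Consider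
\[
U=\{u\in\mathfrak m^{\oplus3}: u_1t^3+u_2t^4+u_3t^6=0\}.
\]

\emph{Over $R'$.} We have $Z'\subseteq\mathfrak m'^{\,\oplus3}=t\,\mathfrak m^{\oplus3}$, and $tu$ is a relation of $(t^4,t^5,t^7)=tw$ if and only if $u\in U$. So $Z'=tU$.

\emph{Over $R$.} The generator $t^6=t^3\cdot t^3$ is redundant, and $u\mapsto((u_1+t^3u_3,u_2),u_3)$ maps $U$ bijectively onto $Z\oplus\mathfrak m$. This map is $K$-linear, so it is also $R'$-linear, although $t^3\notin R'$. Hence $Z'\cong Z\oplus\mathfrak m$ as $R'$-modules.

It remains to count generators of $Z$ over both rings. We have $Z=\{(-tv,v):v\in L\}$, where $L=\{v\in R:tv\in R\}=V(\{3,6,\to\})$. The product $\mathfrak mL$ contains $t^6$, $t^7$ and $t^9V$, and its exponents lie in $M+\{3,6,\to\}=\{6,7,9,\to\}$; so $\mathfrak mL=V(\{6,7,9,\to\})$. Thus $L$ is minimally generated over $R$ by $t^3,t^8$. These give the relations $(-t^4,t^3)$ and $(-t^9,t^8)$, which the map of Lemma~\ref{lem:IZ} sends to $0$ and $x_2^3-x_1^4$; so $I_S=(x_2^3-x_1^4)$. Over $R'$ we have $\mathfrak m'L=t\,\mathfrak mL=V(\{7,8,10,\to\})$,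 and $L$ needs the three generators $t^3,t^6,t^9$: one more, as \eqref{eq:shift} predicts. Together with the three generators of $\mathfrak m$ this gives $\mu_{R'}(Z')=6$, and Lemma~\ref{lem:IZ} for $T$ yields $\mu(I_T)=6-\binom32=3=1+1\cdot2+\binom12$.

The equations themselves come out as well. Let $x,y,z$ map to $t^4,t^5,t^7$. The six generators of $Z'=tU$ and their images in $I_T$ are
\[
\begin{array}{lcl@{\qquad\qquad}lcl}
(-t^5,t^4,0)&\mapsto&0, &(-t^7,0,t^4)&\mapsto&0,\\
(-t^8,t^7,0)&\mapsto&yz-x^3, &(-t^8,0,t^5)&\mapsto&yz-x^3,\\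
(-t^{11},t^{10},0)&\mapsto&y^3-x^2z, &(-t^{10},0,t^7)&\mapsto&z^2-xy^2,
\end{array}
\]
the left column coming from $Z$ and the right one from $\mathfrak m$. So $I_T=(yz-x^3,\,z^2-xy^2,\,y^3-x^2z)$: two equations of order $2$, and one of order $3$ as for $S$.

\section{Modules over both rings}\label{sec:both}

The general proof has the same two ingredients: a count of generators over $R$ and $R'$, and the double description of $U$. All modules in this section are subsets of some $K^c$ with the scalar multiplication of $K$. For such $N$, let $KN$ and $VN$ be the $K$- and $V$-submodules of $K^c$ that it generates, and put $\operatorname{rank}N=\dim_KKN$. The first lemma is the module version of \eqref{eq:shift}; it is the place where $a\ge0$ is used.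

\begin{lemma}\label{lem:length}
Let $Y\subseteq N$ be finitely generated $R$-submodules of $K^c$ with $\dim N/Y<\infty$ and $t^aY\subseteq N$. Then $\dim N/t^aY=\dim N/Y+a\operatorname{rank}N$.
\end{lemma}

\begin{proof}
The module $t^aN$ need not lie in $N$, so we compare inside $VN$, which plays the part of $\mathbb N$ in \eqref{eq:shift}. It is a finitely generated torsion-free module over the discrete valuation ring $V$, hence free, of rank $r=\operatorname{rank}N$, and $\dim VN/t^nVN=nr$ for $n\ge0$. From $t^CV\subseteq R$ we get $t^CVN\subseteq N\subseteq VN$, so $VN/N$ and $VN/Y$ have finite dimension. Along $t^aY\subseteq t^aVN\subseteq VN$,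
\[
\dim VN/t^aY=\dim VN/t^aVN+\dim t^aVN/t^aY=ar+\dim VN/Y .
\]
Both $Y$ and $t^aY$ lie in $N$, so we may subtract $\dim VN/N$ from both sides.
\end{proof}

\begin{definition}
An $R$-submodule $N\subseteq K^c$ is \emph{admissible} if it is finitely generated over $R$ and $\mathfrak m'N\subseteq N$.
\end{definition}

An admissible $N$ is an $R'$-module because $R'=k+\mathfrak m'$. It is finitely generated over $R'$, being a submodule of $VN$, which is finite over $V$ and hence over the Noetherian ring $R'$. Since $\mathfrak m'N=t^a\mathfrak mN$, Lemma~\ref{lem:length} with $Y=\mathfrak mN$ gives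
\begin{equation}\label{eq:gens}
\mu_{R'}(N)=\mu_R(N)+a\operatorname{rank}N .
\end{equation}
By \eqref{eq:link}, $\mathfrak m$ is admissible of rank $1$, and multiplication by $t^a$ is an isomorphism $\mathfrak m\cong\mathfrak m'$ of $R'$-modules. In particular $\mu_{R'}(\mathfrak m)=\nu'$.

\begin{lemma}\label{lem:compare}
Let $N$ be admissible of rank $r$. Let $Z\subseteq R^b$ be the relation module of a minimal system $g$ of $N$ over $R$, and $Z'\subseteq R'^{\,b'}$ that of a minimal system $g'$ of $N$ over $R'$. Then $Z$ is admissible of rank $b-r$, and for some $q\ge\max(b,b')$ there is an isomorphism of $R'$-modules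
\[
Z\oplus\mathfrak m^{\oplus(q-b)}\;\cong\;Z'\oplus\mathfrak m^{\oplus(q-b')} .
\]
\end{lemma}

\begin{proof}
The module $Z$ is finitely generated because $R$ is Noetherian, and $Z\subseteq\mathfrak m^{\oplus b}$ because $g$ is minimal. If $y\in\mathfrak m$ and $u\in Z$, then $t^ayu$ has entries in $t^a\mathfrak m^2\subseteq\mathfrak m$ and satisfies the same $K$-linear equation as $u$; so $\mathfrak m'Z\subseteq Z$. Every $v\in K^b$ has $t^nv\in R^b$ for large $n$, so $KZ$ is the whole kernel of the surjection $K^b\to KN$ given by $g$, and $\operatorname{rank}Z=b-r$.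

Choose $w_1,\dots,w_q\in N$ whose classes span both $N/\mathfrak mN$ and $N/\mathfrak m'N$, for instance the entries of $g$ and $g'$ together. They generate $N$ over $R$ and over $R'$. Put
\[
U=\Big\{u\in\mathfrak m^{\oplus q}:\ \sum u_iw_i=0\Big\}\subseteq K^q ,
\]
an $R'$-module since $\mathfrak m$ is one. Lemma~\ref{lem:normal} over $R$ gives $G\in\mathrm{GL}_q(R)$ with $wG=(g,0,\dots,0)$. Then $G^{-1}\mathfrak m^{\oplus q}=\mathfrak m^{\oplus q}$, and $wu=(wG)(G^{-1}u)$ for column vectors $u$. So $u\mapsto G^{-1}u$ maps $U$ onto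
\[
\Big\{v\in\mathfrak m^{\oplus q}:\ \sum_{i\le b}v_ig_i=0\Big\}=Z\oplus\mathfrak m^{\oplus(q-b)},
\]
where the equality uses $Z\subseteq\mathfrak m^{\oplus b}$. The entries of $G$ need not lie in $R'$, but the map is a $K$-linear bijection between $R'$-submodules of $K^q$, hence an isomorphism of $R'$-modules.

Since $\mathfrak m'=t^a\mathfrak m$, we have $t^aU=\{u\in\mathfrak m'^{\,\oplus q}:\sum u_iw_i=0\}$. Lemma~\ref{lem:normal} over $R'$ gives $G'\in\mathrm{GL}_q(R')$ with $wG'=(g',0,\dots,0)$, and $G'^{-1}$ maps $t^aU$ onto $Z'\oplus\mathfrak m'^{\,\oplus(q-b')}$ for the same reasons, now with $Z'\subseteq\mathfrak m'^{\,\oplus b'}$. As $U\cong t^aU$ and $\mathfrak m\cong\mathfrak m'$ over $R'$, the lemma follows.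
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mu}]
The first formula is \eqref{eq:nu}. Let $n'_1,\dots,n'_{\nu'}$ be the minimal generators of $T$. Apply Lemma~\ref{lem:compare} to $N=\mathfrak m$ with $g=(t^{n_i})_i$ and $g'=(t^{n'_j-a})_j$; the latter is a minimal system over $R'$ because $t^ag'$ is a minimal system of $\mathfrak m'$, and it has the same relation module $Z'$ as $(t^{n'_j})_j$. Here $b=\nu$, $b'=\nu'=\nu+a$ and $r=1$. Applying $\mu_{R'}$ to the isomorphism gives $\mu_{R'}(Z)+(q-\nu)\nu'=\mu_{R'}(Z')+(q-\nu')\nu'$, that is, $\mu_{R'}(Z')=\mu_{R'}(Z)+a(\nu+a)$. Since $Z$ is admissible of rank $\nu-1$, \eqref{eq:gens} gives $\mu_{R'}(Z)=\mu_R(Z)+a(\nu-1)$. By Lemma~\ref{lem:IZ} for $T$ and for $S$,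
\[
\mu(I_T)+\binom{\nu+a}2=\mu(I_S)+\binom\nu2+a(\nu-1)+a(\nu+a)=\mu(I_S)+\binom\nu2+2a\nu+2\binom a2 .
\]
Subtracting $\binom{\nu+a}2=\binom\nu2+a\nu+\binom a2$ finishes the proof.
\end{proof}

\section{The Poincar\'e series of the residue field}\label{sec:poincare}

For a finitely generated module $N$ over $(A,\mathfrak a)$ as in Section~\ref{sec:relations}, let $P^A_N(X)=\sum_i\dim\operatorname{Tor}_i^A(N,k)X^i$. The coefficients are the ranks in a minimal free resolution of $N$. Hence $P^A_N$ is additive on direct sums, and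
\begin{equation}\label{eq:syz}
P^A_N=\mu_A(N)+XP^A_Z
\end{equation}
when $Z$ is the relation module of a minimal system of $N$. The resolution of $k$ over $R'$ is built from relation modules over $R'$, which need not be $R$-modules. Lemma~\ref{lem:compare} trades such a module for an admissible one plus copies of $\mathfrak m$, and it can then be applied again.

\begin{proof}[Proof of Theorem~\ref{thm:poincare}]
Write $P=P_S$ and $P'=P_T$. By \eqref{eq:syz} for $N=k$, and since $\mathfrak m'\cong\mathfrak m$ over $R'$, we have $P=1+XP^R_{\mathfrak m}$ and $P'=1+XP^{R'}_{\mathfrak m}$. Let $N_0=\mathfrak m$ and let $N_{i+1}$ be the relation module of a minimal system of $N_i$ over $R$. By Lemma~\ref{lem:compare} and induction every $N_i$ is admissible, and $b_i=\mu_R(N_i)$, $r_i=\operatorname{rank}N_i$ satisfy $r_0=1$, $r_{i+1}=b_i-r_i$. Repeated use of \eqref{eq:syz} over $R$ gives $\sum b_iX^i=P^R_{\mathfrak m}=(P-1)/X$. So $\rho=\sum r_iX^i$ satisfies $\rho=1+(P-1)-X\rho$, that is, $\rho=P/(1+X)$.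

Let $N_i'$ be the relation module of a minimal system of $N_i$ over $R'$. By \eqref{eq:gens} this system has $b_i+ar_i$ elements, so \eqref{eq:syz} and the isomorphism of Lemma~\ref{lem:compare} give
\[
P^{R'}_{N_i}=b_i+ar_i+XP^{R'}_{N'_i},\qquad P^{R'}_{N'_i}=P^{R'}_{N_{i+1}}+ar_iP^{R'}_{\mathfrak m}.
\]
Combining them with $1+XP^{R'}_{\mathfrak m}=P'$ yields $P^{R'}_{N_i}=b_i+ar_iP'+XP^{R'}_{N_{i+1}}$. After $n$ substitutions, $P^{R'}_{\mathfrak m}=\sum_{i<n}(b_i+ar_iP')X^i+X^nP^{R'}_{N_n}$. As $n$ is arbitrary, in $\mathbb Z[[X]]$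
\[
\frac{P'-1}X=\sum_ib_iX^i+aP'\rho=\frac{P-1}X+\frac{aPP'}{1+X}.
\]
Thus $P'-P=\frac{aX}{1+X}PP'$, and we divide by the unit $PP'$.
\end{proof}

\section{Koszul homology and the Betti numbers}\label{sec:betti}

Lemma~\ref{lem:IZ} reads $\beta_1(S)$ off the $R$-module $\mathfrak m$. For the higher Betti numbers we need an invariant of $\mathfrak m$ that sees the resolution over $Q$, and Koszul homology is one. Let $A$ be a commutative $k$-algebra, $w=(w_1,\dots,w_q)$ a sequence in $A$, and $N$ an $A$-module. The \emph{Koszul complex} $\mathcal K(w;N)$ has terms $\Lambda^ik^q\otimes_kN$ and differential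
\[
\partial(\epsilon_{j_0}\wedge\dots\wedge\epsilon_{j_i}\otimes y)=\sum_{l=0}^i(-1)^l\,\epsilon_{j_0}\wedge\dots\wedge\widehat{\epsilon_{j_l}}\wedge\dots\wedge\epsilon_{j_i}\otimes w_{j_l}y ,
\]
where $\epsilon_1,\dots,\epsilon_q$ is the standard basis of $k^q$; its homology is $H_i(w;N)$. We use four standard facts.
\begin{itemize}
\item[(K1)] $\mathcal K(x_1,\dots,x_\nu;Q)$ is a free resolution of $k$ over $Q$. Tensoring it with $R$ gives $\beta_i(S)=\dim H_i(g;R)$ for $g=(t^{n_1},\dots,t^{n_\nu})$.
\item[(K2)] The ideal $(w)$ annihilates $H_i(w;N)$, because $\partial(\epsilon_j\wedge z)=w_jz-\epsilon_j\wedge\partial z$.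
\item[(K3)] For $G\in\mathrm{GL}_q(A)$ the exterior powers of $G$ give $\mathcal K(wG;N)\cong\mathcal K(w;N)$.
\item[(K4)] If $w=(g_1,\dots,g_b,0,\dots,0)$, then $\mathcal K(w;N)\cong\mathcal K(g;N)\otimes_k\Lambda k^{q-b}$ with zero differential on the second factor, so $\sum_i\dim H_i(w;N)X^i=(1+X)^{q-b}\sum_i\dim H_i(g;N)X^i$.
\end{itemize}
As before we take coefficients in $\mathfrak m$. With $g$ as in (K1), put $H_S(X)=\sum_i\dim H_i(g;\mathfrak m)X^i$, and define $H_T$ in the same way from $R'$, $\mathfrak m'$ and the minimal generators of $T$. In degree $1$ this is the space of Lemma~\ref{lem:IZ}: the cycles form $Z$, the boundaries lie in $\mathfrak mZ$, and they contain $\mathfrak mZ$ by (K2), so $H_1(g;\mathfrak m)=Z/\mathfrak mZ$.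

\begin{lemma}\label{lem:HF}
For every numerical semigroup $S$, \ $XH_S=XF_S-(1+X)+(1+X)^{\nu}$.
\end{lemma}

\begin{proof}
The differential of $\mathcal K(g;k)$ is zero, so $0\to\mathfrak m\to R\to k\to0$ gives the exact sequence
\[
H_{i+1}(g;R)\to\Lambda^{i+1}k^\nu\xrightarrow{\ \delta\ }H_i(g;\mathfrak m)\to H_i(g;R)\to\Lambda^ik^\nu .
\]
We claim that $\delta$ is injective for all $i\ge0$. Boundaries of $\mathcal K(g;\mathfrak m)$ have coefficients in $\mathfrak m^2$, so reduction of cycles defines a map $H_i(g;\mathfrak m)\to\Lambda^ik^\nu\otimes\mathfrak m/\mathfrak m^2$. The target has the basis $\epsilon_{J'}\otimes\bar g_j$ with $|J'|=i$ and $1\le j\le\nu$, where $\epsilon_{J'}$ is the wedge product of the $\epsilon_l$, $l\in J'$. The map $\delta$ lifts $\epsilon_J$ to $\epsilon_J\otimes1$ and applies $\partial$, so the composite sends $\epsilon_J$ ($|J|=i+1$) to $\sum_{j\in J}\pm\epsilon_{J\setminus\{j\}}\otimes\bar g_j$. This sum is nonempty, and each of its terms determines $J$; so the images of distinct $\epsilon_J$ involve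 disjoint sets of basis vectors and are independent. This proves the claim.

By exactness $H_i(g;R)\to\Lambda^ik^\nu$ is zero for $i\ge1$. With (K1) we get $\dim H_i(g;\mathfrak m)=\beta_i(S)+\binom\nu{i+1}$ for $i\ge1$, while $\dim H_0(g;\mathfrak m)=\dim\mathfrak m/\mathfrak m^2=\binom\nu1$. Hence $XH_S=X(F_S-1)+(1+X)^\nu-1$.
\end{proof}

\begin{lemma}\label{lem:HH}
$H_T=(1+X)^aH_S+a(1+X)^{\nu+a-1}$.
\end{lemma}

\begin{proof}
Choose $w=(w_1,\dots,w_q)$ in $\mathfrak m$ with classes spanning both $\mathfrak m/\mathfrak m^2$ and $\mathfrak m/\mathfrak m'\mathfrak m$. Then $w$ generates $\mathfrak m$ over $R$, and $t^aw$ generates $\mathfrak m'$ over $R'$. Lemma~\ref{lem:normal}, (K3) and (K4), applied over $R$ and then over $R'$ with $\mathfrak m\cong\mathfrak m'$, give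
\begin{align*}
\sum_i\dim H_i(w;\mathfrak m)X^i&=(1+X)^{q-\nu}H_S,\\
\sum_i\dim H_i(t^aw;\mathfrak m)X^i&=(1+X)^{q-\nu-a}H_T .
\end{align*}
The two complexes have the same terms $\Lambda^ik^q\otimes\mathfrak m\subseteq\Lambda^iK^q$. If $\partial$ is the differential of $\mathcal K(w;K)$, then the first complex has differential $\partial$ and the second $t^a\partial$. Let $Z_i$ and $B_i$ be the cycles and boundaries of the first in degree $i$. Since $t^a$ acts injectively, the second has cycles $Z_i$ and boundaries $t^aB_i$; the inclusion $t^aB_i\subseteq Z_i$ rests on $t^a\mathfrak m^2\subseteq\mathfrak m$. So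
\[
H_i(w;\mathfrak m)=Z_i/B_i,\qquad H_i(t^aw;\mathfrak m)=Z_i/t^aB_i .
\]
The modules $B_i\subseteq Z_i$ are finitely generated over $R$, and $\mathfrak mZ_i\subseteq B_i$ by (K2). Hence $\dim Z_i/B_i<\infty$ and $KZ_i=KB_i=\partial(\Lambda^{i+1}K^q)$. Let $d_i$ be the dimension of this space over $K$. As $w\neq0$ generates the unit ideal of $K$, the complex $\mathcal K(w;K)$ is exact by (K2); so $d_0=1$ and $d_i+d_{i-1}=\binom qi$, and Pascal's rule gives $d_i=\binom{q-1}i$. Lemma~\ref{lem:length} with $Y=B_i$ and $N=Z_i$ yields $\dim Z_i/t^aB_i=\dim Z_i/B_i+a\binom{q-1}i$, that is,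
\[
(1+X)^{q-\nu-a}H_T=(1+X)^{q-\nu}H_S+a(1+X)^{q-1}.
\]
Divide by $(1+X)^{q-\nu-a}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:betti}]
Multiply the identity of Lemma~\ref{lem:HH} by $X$ and insert Lemma~\ref{lem:HF} for $T$ and for $S$. The term $(1+X)^{\nu+a}$ appears on both sides and cancels, which leaves
\begin{equation}\label{eq:poly}
XF_T-(1+X)=(1+X)^a\bigl(XF_S-(1+X)\bigr)+aX(1+X)^{\nu+a-1}.
\end{equation}
Division by $(1+X)^{\nu+a}$ gives \eqref{eq:star}. Write $XF_S-(1+X)=\sum_{l\ge1}\beta_l(S)X^{l+1}-1$, and the same for $T$. For $i\ge1$ the coefficient of $X^{i+1}$ in \eqref{eq:poly} is $\beta_i(T)$ on the left and $\sum_{j=0}^{i-1}\binom aj\beta_{i-j}(S)-\binom a{i+1}+a\binom{\nu+a-1}i$ on the right. This is \eqref{eq:betti}.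

The ring $R$ is a one-dimensional local domain, hence Cohen--Macaulay of depth $1$. By the Auslander--Buchsbaum formula its projective dimension over $Q$ is $\nu-1$, so $\beta_l(S)=0$ for $l\ge\nu$, and for a Cohen--Macaulay quotient of $Q$ the last Betti number, here $\beta_{\nu-1}(S)$, is the type. The same holds for $T$ with $\nu+a$. Let $\nu\ge2$ and $i=\nu+a-1$ in \eqref{eq:betti}. A nonzero term of the sum needs $j\le a$ and $i-j\le\nu-1$, so $j=a$, and this index lies in the range $j\le i-1$ because $\nu\ge2$; the term is $\beta_{\nu-1}(S)$. The middle term is $a$, and $\binom a{\nu+a}=0$.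
\end{proof}

\begin{example}\label{ex:N}
Let $S=\mathbb N$, so $R=V$, $F_S=1$, $P_S=1+X$, and $T=\{0,a+1,\to\}$ for any $a\ge0$. Theorem~\ref{thm:poincare} gives $P_T=(1+X)/(1-aX)$. Formula \eqref{eq:betti} gives $\beta_i(T)=a\binom ai-\binom a{i+1}=i\binom{a+1}{i+1}$ for $i\ge1$; the second equality follows from Pascal's rule and $(a-i)\binom ai=(i+1)\binom a{i+1}$. For $a\ge1$ we find $\operatorname{type}(T)=\beta_a(T)=a$, whereas $\operatorname{type}(\mathbb N)=\beta_0(\mathbb N)=1$. So the hypothesis $\nu\ge2$ in the statement on types cannot be dropped.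
\end{example}

\section{Negative shifts}\label{sec:negative}

Let $e=\min M$. Every $a\in M-2M$ satisfies $a\ge-e$, because $a+2e\in M$. The value $a=-e$ is excluded in Theorem~\ref{thm:negative} since then $0\in M+a$. For the remaining negative $a$ the roles of the two semigroups are exchanged. The smaller shift may be $\mathbb N$ even if $S$ is not (take $S=\langle2,3\rangle$ and $a=-1$), so here it matters that $\mathbb N$ was allowed above.

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
Put $M_T=M+a$ and $T=\{0\}\cup M_T$. The elements of $M_T$ are positive because $a>-e$, the set $M_T$ is cofinite in $\mathbb N$, and it is closed under addition because $a\in M-2M$. So $T$ is a numerical semigroup with $T\setminus\{0\}=M_T$. The integer $-a$ is positive and lies in $M_T-2M_T$, since $-a+(m_1+a)+(m_2+a)=(m_1+m_2)+a\in M_T$ for $m_1,m_2\in M$. Moreover $T+(-a)=S$. Thus Theorems~\ref{thm:mu}, \ref{thm:betti} and \ref{thm:poincare} apply to the pair $(T,-a)$.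

Each of the quantities $\nu(S)$, $(XF_S-(1+X))/(1+X)^{\nu(S)}$ and $1/P_S$ is an invariant $\Phi_S$ of the semigroup for which these theorems give $\Phi_S=\Phi_T+(-a)\psi$, with $\psi=1$, $X/(1+X)$ and $-X/(1+X)$ respectively. Hence $\Phi_T=\Phi_S+a\psi$, which is the required identity in all three cases. Finally, $\mu(I_S)=\mu(I_T)-a\nu(T)+\binom{-a}2$ with $\binom{-a}2=a(a+1)/2$ and $\nu(T)=\nu(S)+a$, so
\[
\mu(I_T)=\mu(I_S)+a\nu(S)+a^2-\frac{a(a+1)}2=\mu(I_S)+a\nu(S)+\frac{a(a-1)}2 .\qedhere
\]
\end{proof}

\begin{thebibliography}{9}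
\bibitem{BS} Valentina Barucci and Francesco Strazzanti, \emph{Dilatations of numerical semigroups}, arXiv:1710.07586 (2017).
\end{thebibliography}
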